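\title{Groups on which every nonempty subshift of finite type has a strongly periodic point}

\begin{abstract}
A finitely generated group is periodically rigid if every subshift of finite type on it that contains a configuration with nontrivial stabilizer also contains a configuration with finite orbit. We disprove the conjecture that the periodically rigid groups are exactly the virtually cyclic groups and the torsion-free virtually $\mathbb Z^2$ groups. The counterexample is a two-generated group $N\rtimes\mathbb Z$, with $N$ infinite and locally finite, on which every nonempty subshift of finite type contains a configuration with finite orbit. It is a limit of HNN extensions of finite groups, built so that suitable finite quotients survive in the limit. Variants of the construction give density of finitely supported invariant measures, solvable word and domino problems, and continuum many examples. We also prove that the groups listed in the conjecture are periodically rigid and that every finitely generated periodically rigid group is amenable.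
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Subshifts and periods}
Let $G$ be a finitely generated group and $A$ a finite alphabet. The \emph{full shift} $A^G$ is the space of \emph{configurations} $x\colon G\to A$ with the product topology, and $G$ acts on it by $(g\cdot x)(h)=x(g^{-1}h)$. A \emph{pattern} is a map $p\colon F\to A$ with $F\subset G$ finite. It \emph{occurs} in $x$ at $h\in G$ if $x(hf)=p(f)$ for all $f\in F$, that is, if $(h^{-1}\cdot x)|_F=p$. A \emph{subshift of finite type} (SFT) is the set of all configurations in which no pattern from a given finite list occurs. An SFT is compact and $G$-invariant.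

Periodicity is measured by the stabilizer $\operatorname{Stab}(x)=\{g\in G: g\cdot x=x\}$. The configuration $x$ is \emph{weakly periodic} if $\operatorname{Stab}(x)\neq1$, and \emph{strongly periodic} if its orbit is finite, that is, if $\operatorname{Stab}(x)$ has finite index. A nonempty SFT is \emph{weakly aperiodic} if it contains no strongly periodic configuration, and \emph{strongly aperiodic} if it contains no weakly periodic configuration. The group $G$ is \emph{periodically rigid} if every weakly aperiodic SFT on $G$ is strongly aperiodic. Equivalently: every SFT that contains a weakly periodic point contains a strongly periodic point. In a rigid group, local rules that tolerate one period must tolerate a finite-index subgroup of periods.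

Take $G=\mathbb Z$, let $X$ be an SFT whose forbidden patterns are supported in intervals of length at most $n$, and let $x\in X$. Some word of length $n$ appears in $x$ at two positions $i<j$. Let $y$ be the configuration of period $j-i$ that agrees with $x$ on $[i,j)$. For $k\in[j,j+n)$ we have $x(k)=x(k-(j-i))$, so by induction $y$ agrees with $x$ on $[i,j+n)$. Every window of length $n$ in $y$ is a translate of one that starts in $[i,j)$, hence appears in $x$, and so $y\in X$. Thus $\mathbb Z$ has no weakly aperiodic SFT at all and is rigid vacuously. The group $\mathbb Z^2$ is rigid for a different reason: a configuration with a period $v\neq0$ lives on $\mathbb Z^2/\langle v\rangle$, which is virtually cyclic, so the one-dimensional argument supplies a second period. In general, a configuration fixed by $s\in G$ is a coloring of the coset space $\langle s\rangle\backslash G$, and when this space is more than one-dimensional one expects enough room for rules that allow the period $s$ and forbid finite orbits. This suggests the following conjecture, which we take from \cite{EGM}. A group is \emph{virtually} $\mathcal P$ if it has a finite-index subgroup with property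 $\mathcal P$.

\begin{quote}
\textbf{Conjecture (Bitar).} \emph{A finitely generated group is periodically rigid if and only if it is either virtually cyclic or torsion-free virtually $\mathbb Z^2$.}
\end{quote}

\subsection*{Results}
The ``if'' direction holds. The ``only if'' direction fails, because there are further groups that are rigid vacuously. A group is \emph{locally finite} if its finitely generated subgroups are finite.

\begin{theorem}\label{thm:main}
There is a group $G$ generated by two elements $a,t$ such that:
\begin{enumerate}
\item[(1)] $G=N\rtimes\langle t\rangle$ with $\langle t\rangle\cong\mathbb Z$ and $N$ infinite and locally finite. In particular $G$ is amenable, is not torsion-free, and has finite subgroups of unbounded order, so it is not virtually cyclic, virtually $\mathbb Z^2$ or virtually free.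
\item[(2)] Every nonempty SFT on $G$ contains a strongly periodic configuration.
\end{enumerate}
Hence $G$ is periodically rigid but is neither virtually cyclic nor torsion-free virtually $\mathbb Z^2$, and the conjecture is false.
\end{theorem}

A group is \emph{residually finite} if every nontrivial element lies outside some finite-index normal subgroup. The \emph{domino problem} of $G$ asks, given an alphabet and a finite list of forbidden patterns whose supports are described by words in the generators, whether the resulting SFT is nonempty.

\begin{theorem}\label{thm:variants}
\begin{enumerate}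
\item[(1)] The group $G$ in Theorem~\ref{thm:main} can be chosen so that, moreover, for every SFT $X$ on $G$ the finitely supported $G$-invariant probability measures on $X$ are weak* dense in all $G$-invariant Borel probability measures on $X$. Such a group $G$ is residually finite.
\item[(2)] The group $G$ in Theorem~\ref{thm:main} can be chosen with solvable word problem and decidable domino problem, although it is not virtually free.
\item[(3)] There are $2^{\aleph_0}$ pairwise non-isomorphic groups as in Theorem~\ref{thm:main}.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:positive}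
\begin{enumerate}
\item[(1)] Virtually cyclic groups and torsion-free virtually $\mathbb Z^2$ groups are periodically rigid.
\item[(2)] Every finitely generated periodically rigid group is amenable.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main}(2) also shows that a finitely generated group that is not virtually cyclic need not admit a weakly aperiodic SFT, contrary to a conjecture of Carroll--Penland. Theorem~\ref{thm:variants}(2) shows that a decidable domino problem does not force virtual freeness, contrary to a conjecture of Ballier--Stein.

\subsection*{The idea}
Two properties together would force periodic points. On an amenable group, a nonempty SFT carries an invariant probability measure. On a virtually free group, an SFT that carries an invariant probability measure contains a strongly periodic point (Proposition~\ref{prop:free}). We distribute the two properties over different groups: $G$ is amenable, and it is the limit of a sequence of surjections $G_0\to G_1\to\cdots$ between virtually free groups. A finite list of rules written in the generators $a,t$ defines an SFT on all these groups at once. If it is nonempty on $G$, an invariant measure pulls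 back to $G_i$ and yields a strongly periodic point there. Such a point lives on a finite quotient $Q$ of $G_i$, and it descends to $G$ if $Q$ is also a quotient of $G$. There are countably many lists of rules. We treat the $i$-th list at step $i$, and we choose all later relations among those that hold in $Q$. The group-theoretic work (Section~\ref{sec:hnn}) is to impose enough relations to make the limit amenable, while keeping finitely many prescribed finite quotients and not collapsing to a virtually cyclic group.

\section{Local rules on marked groups}\label{sec:marked}

To compare SFTs on different groups we write the rules once, in the free group $E$ on $\{a,t\}$. A \emph{marked group} is a group $\Gamma$ with an epimorphism $\varepsilon\colon E\to\Gamma$; we write $a,t$ also for the images of the generators. For marked groups $(\Gamma,\varepsilon)$ and $(\Gamma',\varepsilon')$ we write $\Gamma\twoheadrightarrow\Gamma'$, and call $\Gamma'$ a \emph{marked quotient} of $\Gamma$, if $\ker\varepsilon\subseteq\ker\varepsilon'$. Then there is a unique epimorphism $\pi\colon\Gamma\to\Gamma'$ with $\pi\varepsilon=\varepsilon'$, the \emph{marked map}. If $Q,Q'$ are finite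 marked quotients of $\Gamma$, let $Q\vee Q'$ be the subgroup of $Q\times Q'$ generated by $(a,a)$ and $(t,t)$. The kernel of its marking is the intersection of the kernels for $Q$ and $Q'$, so $Q\vee Q'$ is a finite marked quotient of $\Gamma$ of which both $Q$ and $Q'$ are marked quotients.

For a map $p\colon W\to A$ with $W\subset E$ finite, define the cylinder
\[
[p]_\Gamma=\{x\in A^\Gamma: x(\varepsilon(w))=p(w)\text{ for all }w\in W\}.
\]
A \emph{rule} $\mathcal F$ consists of an alphabet $A=\{1,\dots,n\}$ and finitely many such maps $p$. There are countably many rules. Put
\[
X_{\mathcal F}(\Gamma)=\{x\in A^\Gamma:\ h^{-1}\cdot x\notin[p]_\Gamma\text{ for all }h\in\Gamma,\ p\in\mathcal F\}.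
\]
This is an SFT on $\Gamma$: if $p$ is constant on the fibers of $\varepsilon|_W$ it induces a pattern on $\varepsilon(W)$, and otherwise $[p]_\Gamma=\emptyset$. Conversely, by choosing one preimage in $E$ for each element in the support of a forbidden pattern, we see that every SFT on $\Gamma$ is some $X_{\mathcal F}(\Gamma)$ after renaming letters. For the same reason every cylinder in $A^\Gamma$ is some $[p]_\Gamma$.

\begin{lemma}\label{lem:pullback}
Let $\pi\colon\Gamma\to\Gamma'$ be a marked map, and put $\pi^*y=y\circ\pi$ for $y\in A^{\Gamma'}$.
\begin{enumerate}
\item[(a)] The map $\pi^*$ is continuous and injective, $g\cdot\pi^*y=\pi^*(\pi(g)\cdot y)$ for $g\in\Gamma$, and $(\pi^*)^{-1}[p]_\Gamma=[p]_{\Gamma'}$.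
\item[(b)] $\pi^*X_{\mathcal F}(\Gamma')=\{x\in X_{\mathcal F}(\Gamma):\ker\pi\subseteq\operatorname{Stab}(x)\}$.
\item[(c)] The image under $\pi^*$ of a $\Gamma'$-invariant probability measure $\mu$ on $X_{\mathcal F}(\Gamma')$ is a $\Gamma$-invariant probability measure on $X_{\mathcal F}(\Gamma)$ that gives $[p]_\Gamma$ the mass $\mu([p]_{\Gamma'})$.
\end{enumerate}
\end{lemma}

\begin{proof}
Injectivity holds because $\pi$ is onto. We have $(g\cdot\pi^*y)(h)=y(\pi(g)^{-1}\pi(h))=(\pi(g)\cdot y)(\pi(h))$ and $(\pi^*y)(\varepsilon(w))=y(\varepsilon'(w))$, which proves (a). By (a), $h^{-1}\cdot\pi^*y\in[p]_\Gamma$ if and only if $\pi(h)^{-1}\cdot y\in[p]_{\Gamma'}$; since $\pi$ is onto, $\pi^*y\in X_{\mathcal F}(\Gamma)$ if and only if $y\in X_{\mathcal F}(\Gamma')$. A configuration $x$ is fixed by $\ker\pi$ if and only if it is constant on the cosets $(\ker\pi)h$, which are the fibers of $\pi$, that is, if and only if $x\in\pi^*A^{\Gamma'}$. This gives (b), and (c) follows from (a) and (b).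
\end{proof}

The \emph{core} of a finite-index subgroup $H\le\Gamma$ is the kernel of the action of $\Gamma$ on $\Gamma/H$; it is a finite-index normal subgroup of $\Gamma$ contained in $H$.

\begin{corollary}\label{cor:finite}
The SFT $X_{\mathcal F}(\Gamma)$ contains a strongly periodic point if and only if $X_{\mathcal F}(Q)\neq\emptyset$ for some finite marked quotient $Q$ of $\Gamma$.
\end{corollary}

\begin{proof}
If $x$ is strongly periodic, apply Lemma~\ref{lem:pullback}(b) to the quotient of $\Gamma$ by the core of $\operatorname{Stab}(x)$. If $y\in X_{\mathcal F}(Q)$, then $\pi^*y\in X_{\mathcal F}(\Gamma)$ is fixed by the finite-index subgroup $\ker\pi$.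
\end{proof}

\subsection*{Amenability and measures}
A \emph{mean} on a set $V$ is a positive linear functional $m$ on $\ell^\infty(V)$ with $m(1)=1$. A group is \emph{amenable} if it has a mean invariant under right translations (equivalently, by inversion, under left translations). We use three textbook facts. Finite groups and abelian groups are amenable. Extensions and increasing unions of amenable groups are amenable. An action of an amenable group by homeomorphisms on a nonempty compact metrizable space preserves a Borel probability measure.

The Borel probability measures on a closed set $X\subseteq A^\Gamma$ form a compact metrizable space in the weak* topology. Indicator functions of cylinders are continuous and span a dense subspace of $C(X)$. Hence $\nu\mapsto\nu(Z)$ is continuous for each cylinder $Z$, and the sets defined by finitely many conditions $|\nu(Z)-\mu(Z)|<\delta$, with $Z$ a cylinder, form a neighborhood base at $\mu$. Finally, the support of a finitely supported invariant measure is a finite invariant set, so its points are strongly periodic; conversely, the uniform measure on a finite orbit is invariant.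

The next example shows the two possible fates of a rule in our construction.

\begin{example}\label{ex:rules}
Let $A=\mathbb Z/3$ and $G_0=\langle a,t\mid a^2\rangle=\mathbb Z/2*\mathbb Z$.

\emph{Rule I:} $x(ht)=x(h)+1$ and $x(ha)=-x(h)$ for all $h$. Let $Q$ be the group of the six maps $j\mapsto\pm j+c$ of $\mathbb Z/3$, acting on the right and marked by $j\cdot a=-j$, $j\cdot t=j+1$. A configuration $x$ on $\Gamma$ obeys Rule I if and only if $x(h\varepsilon(w))=x(h)\cdot w$ for all $h\in\Gamma$, $w\in E$. Such an $x$ takes all three values, so every $w\in\ker\varepsilon$ acts trivially on $\mathbb Z/3$. Conversely, if $\Gamma\twoheadrightarrow Q$ then $x(g)=0\cdot g$ obeys the rule. So Rule I is satisfiable on $\Gamma$ exactly when $\Gamma\twoheadrightarrow Q$. This holds for $G_0$. But $j\cdot(tat^{-1})=-j+1$, so $a\,tat^{-1}$ acts as $j\mapsto j+1$, and the rule becomes unsatisfiable as soon as we impose the relation $(a\,tat^{-1})^2=1$. Periodic points survive only those relations that hold in $Q$.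

\emph{Rule II:} $x(ht)=x(h)+1$, and exactly one of $x(h)$, $x(ha)$ equals $0$. It is satisfiable on $G_0$. Indeed, the graph on $G_0$ with edges $\{h,ht\}$ and $\{h,ha\}$ is a tree, and we define $x$ outward from $x(1)=0$: along $t^{\pm1}$ add $\pm1$, and along $a$ replace $0$ by $1$ and a nonzero letter by $0$. Now let $\mu$ be an invariant probability measure on the configurations obeying Rule II on any marked group, and put $\lambda(j)=\mu\{x(1)=j\}$. By invariance $\mu\{x(g)=j\}=\lambda(j)$ for all $g$. Taking $g=t$ gives $\lambda(j+1)=\lambda(j)$, so $\lambda(0)=1/3$, while $g=a$ gives $\lambda(0)=1-\lambda(0)$. So no such $\mu$ exists. Rule II defines a weakly aperiodic SFT on $G_0$, and the empty SFT on every amenable marked group. It needs no attention: amenability of the limit destroys it.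
\end{example}

\section{Invariant measures and periodic points over virtually free groups}\label{sec:free}

Rule II shows that on a virtually free group nonemptiness does not give a periodic point: different generators may demand incompatible letter frequencies. An invariant measure is a certificate that the frequencies are compatible, and on a free group nothing else is needed.

\begin{proposition}\label{prop:free}
Let $\Gamma$ be a finitely generated virtually free group, $X$ an SFT on $\Gamma$, and $\mu$ a $\Gamma$-invariant Borel probability measure on $X$. Then every weak* neighborhood of $\mu$ contains a finitely supported $\Gamma$-invariant probability measure on $X$. In particular $X$ contains a strongly periodic point.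
\end{proposition}

\begin{example}\label{ex:perm}
Let $L$ be free on $b_1,b_2$ and let $Y\subseteq\{0,1,2\}^L$ be given by $y(g)y(gb_1)\in\{00,12,21\}$ and $y(g)y(gb_2)\in\{01,02,10,20\}$. The first condition forces the frequencies of $1$ and $2$ to agree, and the second forces $0$ to have frequency $1/2$. So the frequencies must be $\frac24,\frac14,\frac14$. Take a set $V=\{0,0',1,2\}$ with these proportions, label it by $\zeta(0)=\zeta(0')=0$, $\zeta(1)=1$, $\zeta(2)=2$, and let $b_1,b_2$ act on the right by $\sigma_1=(1\;2)$ and $\sigma_2=(0\;1)(0'\;2)$. Each pair $\zeta(v)\zeta(\sigma_iv)$ is allowed, so $y(g)=\zeta(v\cdot g)$ lies in $Y$ for each $v$, and these four points form an invariant set. The second copy of $0$ is needed: no permutation of $\{0,1,2\}$ sends both $1$ and $2$ to $0$.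
\end{example}

The proof reduces the general case to this one. We first pass to a finite-index subgroup.

\begin{lemma}\label{lem:index}
Let $L\le\Gamma$ have finite index, $\Gamma=\bigsqcup_{\tau\in T}L\tau$, and let $X\subseteq A^\Gamma$ be an SFT. The map $\Phi\colon A^\Gamma\to(A^T)^L$, $\Phi(x)(\ell)(\tau)=x(\ell\tau)$, is an $L$-equivariant homeomorphism. There is a finite set $S_0\subset L$ such that for every finite $S$ with $S_0\subseteq S\subset L$ there is $P\subseteq(A^T)^S$ with
\begin{equation}\label{eq:Y}
\Phi(X)=\{y:\ (c\mapsto y(\ell c))_{c\in S}\in P\text{ for all }\ell\in L\}.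
\end{equation}
In particular $\Phi(X)$ is an SFT on $L$.
\end{lemma}

\begin{proof}
The map $\Phi$ only reindexes coordinates along the bijection $L\times T\to\Gamma$, and $\Phi(\ell_0\cdot x)(\ell)(\tau)=x(\ell_0^{-1}\ell\tau)=\Phi(x)(\ell_0^{-1}\ell)(\tau)$ for $\ell_0\in L$. For $\tau\in T$ and $f$ in the support of a forbidden pattern write $\tau f=c_{\tau,f}\,\tau_f$ with $c_{\tau,f}\in L$, $\tau_f\in T$, and let $S_0$ be the set of all $c_{\tau,f}$. A forbidden pattern $p\colon F\to A$ occurs in $x$ at $\ell\tau$ if and only if $\Phi(x)(\ell c_{\tau,f})(\tau_f)=p(f)$ for all $f\in F$. So \eqref{eq:Y} holds with $P$ the set of $u\in(A^T)^S$ for which no pair $(p,\tau)$ satisfies $u(c_{\tau,f})(\tau_f)=p(f)$ for all $f$ in the support of $p$. The forbidden patterns of $\Phi(X)$ are the elements of $(A^T)^S\setminus P$.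
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:free}]
Fix cylinders $Z_1,\dots,Z_s\subseteq A^\Gamma$ and $\delta>0$. We construct a finitely supported invariant $\nu'$ on $X$ with $|\nu'(Z_j)-\mu(Z_j)|<\delta$ for all $j$. Let $L\le\Gamma$ be free of finite index $m$. It is finitely generated, with basis $b_1,\dots,b_r$ ($r\ge0$). Let $g_1,\dots,g_m$ represent the cosets $gL$. Take $\Phi$ as in Lemma~\ref{lem:index} and put $Y=\Phi(X)$. Let $S$ be the ball of radius $n$ in $L$, with $n$ so large that $S\supseteq S_0$ and membership of $y$ in each of the clopen sets $\Phi(g_k^{-1}Z_j)$ depends only on $y|_S$. Let $P$ be as in \eqref{eq:Y}.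

\emph{Step 1: nearest-neighbor form.} We treat elements of $P$ as letters and record when two of them can sit at $g$ and $gb_i$. Let $\Omega_i\subseteq P\times P$ be the set of pairs $(u,v)$ with $u(b_ic)=v(c)$ whenever $c\in S$ and $b_ic\in S$. We claim:
\begin{quote}
if $z\colon L\to P$ satisfies $(z(g),z(gb_i))\in\Omega_i$ for all $g,i$, then $y(g):=z(g)(1)$ satisfies $y(gc)=z(g)(c)$ for all $g\in L$, $c\in S$; hence $y\in Y$ and $y|_S=z(1)$.
\end{quote}
We argue by induction on the length of $c$; the case $c=1$ is the definition of $y$. Let $c=s_1\cdots s_k$ be reduced with $1\le k\le n$, and let $c'=s_2\cdots s_k\in S$. By induction $y(gc)=y((gs_1)c')=z(gs_1)(c')$, so it suffices to show $z(g)(c)=z(gs_1)(c')$. If $s_1=b_i$, then $c=b_ic'$, and this is the condition $(z(g),z(gb_i))\in\Omega_i$ at $c'$. If $s_1=b_i^{-1}$, then $b_ic=c'$, and it is the condition $(z(gb_i^{-1}),z(g))\in\Omega_i$ at $c$.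

\emph{Step 2: rational frequencies.} Let $\bar\mu$ be the image of $\mu$ on $Y$; it is $L$-invariant. Put
\[
\lambda(u)=\bar\mu\{y|_S=u\},\qquad \omega_i(u,v)=\bar\mu\{y|_S=u,\ (b_i^{-1}\cdot y)|_S=v\}.
\]
Since $(b_i^{-1}\cdot y)(c)=y(b_ic)$, every $y\in Y$ has $(y|_S,(b_i^{-1}\cdot y)|_S)\in\Omega_i$. Therefore the numbers $\lambda(u)$, $u\in P$, and $\omega_i(u,v)$, $(u,v)\in\Omega_i$, are nonnegative and satisfy
\begin{equation}\label{eq:flow}
\sum_{u}\lambda(u)=1,\qquad \sum_{v}\omega_i(u,v)=\lambda(u),\qquad \sum_{u}\omega_i(u,v)=\lambda(v),
\end{equation}
where the last equality uses invariance of $\bar\mu$ under $b_i^{-1}$. The nonnegative solutions of \eqref{eq:flow} form a polytope. It is the convex hull of its vertices, each vertex is the unique solution of a linear system with integer coefficients and so is rational, and rational convex combinations of the vertices are dense. Choose a rational nonnegative solution $(\lambda',\omega')$ with $\sum_u|\lambda'(u)-\lambda(u)|<\delta$, and let $d$ be a common denominator.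

\emph{Step 3: permutations.} Let $V=\bigsqcup_{u\in P}V_u$ with $|V_u|=d\lambda'(u)$, so $|V|=d$, and let $\zeta\colon V\to P$ take the value $u$ on $V_u$. Fix $i$. By the second equation of \eqref{eq:flow} each $V_u$ splits into ``outgoing'' parts of sizes $d\omega'_i(u,u')$ indexed by $u'$, and by the third each $V_{u'}$ splits into ``incoming'' parts of sizes $d\omega'_i(u,u')$ indexed by $u$. For each $(u,u')\in\Omega_i$ map the outgoing part of $V_u$ indexed by $u'$ bijectively onto the incoming part of $V_{u'}$ indexed by $u$. This defines a permutation $\sigma_i$ of $V$ with $(\zeta(v),\zeta(\sigma_iv))\in\Omega_i$ for all $v$. Since $L$ is free on the $b_i$, the formula $v\cdot b_i=\sigma_iv$ defines a right action of $L$ on $V$. For $v\in V$ the map $z(g)=\zeta(v\cdot g)$ satisfies the hypothesis of Step 1, so $y_v(g):=\zeta(v\cdot g)(1)$ lies in $Y$ and $y_v|_S=\zeta(v)$. Moreover $(g\cdot y_v)(h)=\zeta(v\cdot g^{-1}h)(1)=y_{v\cdot g^{-1}}(h)$. Hence $\frac1d\sum_{v\in V}\delta_{y_v}$ is an $L$-invariant measure on $Y$ that gives $\{y|_S=u\}$ the mass $\lambda'(u)$. Let $\nu$ be its image on $X$ under $\Phi^{-1}$. Each set $\Phi(g_k^{-1}Z_j)$ is a union of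 sets $\{y|_S=u\}$, so $|\nu(g_k^{-1}Z_j)-\mu(g_k^{-1}Z_j)|<\delta$.

\emph{Step 4: averaging over $\Gamma/L$.} Write $g\nu$ for the measure $Z\mapsto\nu(g^{-1}Z)$ and put $\nu'=\frac1m\sum_kg_k\nu$. It is finitely supported on $X$. Since $\nu$ is $L$-invariant, $g\nu$ depends only on the coset $gL$; each $\gamma\in\Gamma$ permutes these cosets, so $\gamma\nu'=\nu'$. Finally, $\mu(Z_j)=\frac1m\sum_k\mu(g_k^{-1}Z_j)$ by $\Gamma$-invariance of $\mu$, whence $|\nu'(Z_j)-\mu(Z_j)|<\delta$.
\end{proof}

Freeness is used in Step 3: the permutations $\sigma_i$ are chosen independently of one another, and a relation among the $b_i$ would have to be satisfied by them.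

\section{HNN extensions of finite groups}\label{sec:hnn}

We need virtually free groups that can converge to a group of the form $N\rtimes\langle t\rangle$ with $N$ locally finite. A finite piece of such a group is a finite subgroup $B\le N$ together with the conjugation action of $t$ on the subgroup of those $c\in B$ with $tct^{-1}\in B$. This motivates the following definition. An \emph{HNN datum} is a triple $(B,C,\varphi)$ with $B$ a finite group, $C$ a proper subgroup and $\varphi\colon C\to B$ an injective homomorphism. Its group is the HNN extension
\[
\Gamma=\langle B,t\mid tct^{-1}=\varphi(c),\ c\in C\rangle .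
\]
A homomorphism from $\Gamma$ to a group $H$ is the same as a homomorphism $\beta\colon B\to H$ and an element $\tau\in H$ with $\tau\beta(c)\tau^{-1}=\beta(\varphi(c))$ for $c\in C$.

We use twice the following observation. Let $C$ act freely on a finite set $\Delta$ in two ways, written $c\cdot\xi$ and $c*\xi$. Both actions have $k=|\Delta|/|C|$ orbits. If $\xi_1,\dots,\xi_k$ and $\xi'_1,\dots,\xi'_k$ are orbit representatives for the two actions, then $\theta(c\cdot\xi_j)=c*\xi'_j$ defines a permutation $\theta$ of $\Delta$ with $\theta(c\cdot\xi)=c*\theta(\xi)$ and $\theta(\xi_j)=\xi_j'$. We call $\theta$ a \emph{matching} of the two actions.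

\begin{lemma}\label{lem:vfree}
The natural map $B\to\Gamma$ is injective, and $\Gamma$ is virtually free.
\end{lemma}

\begin{proof}
Let $\beta\colon B\to\operatorname{Sym}(B)$ be left multiplication. The actions $c\mapsto\beta(c)$ and $c\mapsto\beta(\varphi(c))$ of $C$ on $B$ are free, and a matching $\tau$ satisfies $\tau\beta(c)\tau^{-1}=\beta(\varphi(c))$. So $(\beta,\tau)$ defines a homomorphism $\Gamma\to\operatorname{Sym}(B)$ that is injective on $B$. Its kernel $L$ has finite index and, being normal, meets every conjugate of $B$ trivially. The oriented graph with vertex set $\Gamma/B$, edge set $\Gamma/C$, and the edge $gC$ running from $gB$ to $gt^{-1}B$, is a tree, the Bass--Serre tree; and a group acting freely on a tree, preserving an orientation of the edges, is free \cite{Serre}. The vertex stabilizers are the conjugates of $B$, so $L$ acts freely and is free.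
\end{proof}

To move toward a locally finite kernel we force $B$ and $tBt^{-1}$ to generate a finite group $B^+$. It contains two copies of $B$, the images of $b\mapsto b$ and $b\mapsto tbt^{-1}$.

\begin{definition}\label{def:ext}
An \emph{extension} of $(B,C,\varphi)$ is a finite group $B^+$ with injective homomorphisms $\iota,\iota'\colon B\to B^+$ such that
\begin{enumerate}
\item[(E1)] $\iota'(c)=\iota(\varphi(c))$ for $c\in C$;
\item[(E2)] $B^+$ is generated by $\iota(B)\cup\iota'(B)$;
\item[(E3)] $\iota(B)\ne\iota'(B)$.
\end{enumerate}
It is \emph{compatible} with a homomorphism $r\colon\Gamma\to Q$ if there is a homomorphism $\kappa\colon B^+\to Q$ with $\kappa\iota(b)=r(b)$ and $\kappa\iota'(b)=r(tbt^{-1})$ for all $b\in B$.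
\end{definition}

The subgroups $\iota(B)$ and $\iota'(B)$ have the same order, so (E3) gives $\iota'(B)\not\subseteq\iota(B)$ and $\iota(B)\neq B^+$. Thus $(B^+,\iota(B),\iota'\iota^{-1})$ is again an HNN datum, with group
\[
\Gamma^+=\langle B^+,t\mid t\iota(b)t^{-1}=\iota'(b),\ b\in B\rangle .
\]
Without (E3) we would have $\iota(B)=B^+$, and $\Gamma^+=B^+\rtimes\mathbb Z$ would be virtually cyclic.

\begin{lemma}\label{lem:pi}
The assignment $b\mapsto\iota(b)$, $t\mapsto t$ defines an epimorphism $\pi\colon\Gamma\to\Gamma^+$. If the extension is compatible with $r\colon\Gamma\to Q$, then there is a homomorphism $r^+\colon\Gamma^+\to Q$ with $r^+\pi=r$.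
\end{lemma}

\begin{proof}
In $\Gamma^+$ we have $t\iota(c)t^{-1}=\iota'(c)=\iota(\varphi(c))$ by (E1), so $\pi$ is well defined. Its image contains $t$, $\iota(B)$ and $\iota'(B)=t\iota(B)t^{-1}$, so it is onto by (E2). Define $r^+$ by $\kappa$ on $B^+$ and $r^+(t)=r(t)$. The relations are respected because $r(t)\,\kappa\iota(b)\,r(t)^{-1}=r(tbt^{-1})=\kappa\iota'(b)$, and $r^+\pi$ agrees with $r$ on $B$ and on $t$.
\end{proof}

\begin{lemma}\label{lem:ext}
For every HNN datum $(B,C,\varphi)$ and every homomorphism $r$ from its group $\Gamma$ to a finite group $Q$ there is an extension compatible with $r$.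
\end{lemma}

We build $B^+$ inside a direct product. One factor is $Q$, which gives compatibility. The other is a symmetric group, which gives injectivity as in Lemma~\ref{lem:vfree}. The group $\operatorname{Sym}(B)$ itself may be too small for (E3): if $|B|=2$ it has only one subgroup of order $2$. So we let $B$ act on two copies of itself and make the second embedding mix the copies.

\begin{proof}
Let $\Delta=B\times\{1,2\}$ and $\rho(b)(x,j)=(bx,j)$. Fix $b_0\in B\setminus C$; this is where properness of $C$ is used. The actions $c\mapsto\rho(c)$ and $c\mapsto\rho(\varphi(c))$ of $C$ on $\Delta$ are free. The points $(1,1)$ and $(b_0,1)$ lie in different orbits of the first action because $b_0\notin C$, and $(1,1)$ and $(1,2)$ lie in different orbits of the second. So there is a matching $\theta$ with $\theta(1,1)=(1,1)$ and $\theta(b_0,1)=(1,2)$. Put $\rho'(b)=\theta\rho(b)\theta^{-1}$. Then $\rho'$ is injective, $\rho'(c)=\rho(\varphi(c))$ for $c\in C$, and $\rho'(b_0)(1,1)=\theta(b_0,1)=(1,2)$. Elements of $\rho(B)$ preserve the second coordinate, so $\rho'(b_0)\notin\rho(B)$.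

In $\operatorname{Sym}(\Delta)\times Q$ put
\[
\iota(b)=(\rho(b),r(b)),\qquad \iota'(b)=(\rho'(b),r(tbt^{-1})),
\]
and let $B^+$ be generated by $\iota(B)\cup\iota'(B)$. Both maps are homomorphisms, injective in the first coordinate. Condition (E1) holds since $\rho'(c)=\rho(\varphi(c))$ and $r(tct^{-1})=r(\varphi(c))$, (E2) holds by definition, and (E3) holds since $\iota'(b_0)\notin\iota(B)$. The projection to $Q$ serves as $\kappa$.
\end{proof}

\begin{example}\label{ex:dihedral}
Let $B=\langle a\rangle$ have order $2$ and $C=1$, so $\Gamma=G_0$. Then $b_0=a$, and $\rho(a)$ swaps $(1,j)$ with $(a,j)$ for $j=1,2$. The matching $\theta$ sends the pair $\{(1,1),(a,1)\}$ to $\{(1,1),(1,2)\}$ and the complement to the complement, so $\rho'(a)$ swaps $(x,1)$ with $(x,2)$ for $x\in B$. These involutions commute and their product has order $2$. If $Q=1$, then $B^+\cong(\mathbb Z/2)^2$ and $\Gamma^+=\langle a,t\mid a^2,(a\,tat^{-1})^2\rangle$, on which Rule I is unsatisfiable. If $Q$ is the group of order $6$ from Example~\ref{ex:rules}, then $r(a)r(tat^{-1})$ has order $3$, so $\iota(a)\iota'(a)$ has order $6$. Then $B^+$ is dihedral of order $12$ and $\Gamma^+=\langle a,t\mid a^2,(a\,tat^{-1})^6\rangle$,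 on which Rule I survives.
\end{example}

\section{Towers and the proof of Theorem~\ref{thm:main}}\label{sec:tower}

We iterate the extension step while remembering a growing finite quotient.

\begin{definition}\label{def:tower}
A \emph{tower} consists of HNN data $(B_i,C_i,\varphi_i)$ with groups $G_i$, extensions $(B_{i+1},\iota_i,\iota'_i)$ of them, and finite marked groups $Q_i$, for $i\ge0$, such that:
\begin{enumerate}
\item[(T0)] $B_0=\langle a\rangle\cong\mathbb Z/2$, $C_0=1$, $Q_0=1$, and $G_0=\mathbb Z/2*\mathbb Z$ is marked by $a,t$;
\item[(T1)] $C_{i+1}=\iota_i(B_i)$, $\varphi_{i+1}=\iota'_i\iota_i^{-1}$, and $G_{i+1}$ is marked by $\varepsilon_{i+1}=\pi_i\varepsilon_i$, where $\pi_i\colon G_i\to G_{i+1}$ is the epimorphism of Lemma~\ref{lem:pi};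
\item[(T2)] $G_i\twoheadrightarrow Q_{i+1}\twoheadrightarrow Q_i$, and the extension $(B_{i+1},\iota_i,\iota'_i)$ is compatible with the marked map $r_i\colon G_i\to Q_{i+1}$.
\end{enumerate}
The subgroups $R_i=\ker\varepsilon_i$ of $E$ increase. The \emph{limit} of the tower is the marked group $G=E/\bigcup_iR_i$, and $\psi_i\colon G_i\to G$ denotes the marked map.
\end{definition}

By Lemma~\ref{lem:pi}, $r_i^+\varepsilon_{i+1}=r_i\varepsilon_i$ is the marking of $Q_{i+1}$, so $G_{i+1}\twoheadrightarrow Q_{i+1}$. Hence a tower can be built inductively. At step $i$ we have $G_i\twoheadrightarrow Q_i$. We may \emph{adopt} any finite marked quotient $Q$ of $G_i$ by setting $Q_{i+1}=Q_i\vee Q$, or adopt nothing and set $Q_{i+1}=Q_i$. Then Lemma~\ref{lem:ext} provides the extension.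

\begin{proposition}\label{prop:tower}
Let $G$ be the limit of a tower.
\begin{enumerate}
\item[(a)] $G\twoheadrightarrow Q_i$ for every $i$. In particular every adopted group is a marked quotient of $G$.
\item[(b)] The map $\psi_i$ is injective on $B_i$. Identifying each $B_i$ with its image, $\iota_i$ becomes an inclusion, $B_0<B_1<\cdots$ is strictly increasing, and $tbt^{-1}=\iota'_i(b)\in B_{i+1}$ for $b\in B_i$.
\item[(c)] $G$ satisfies Theorem~\ref{thm:main}(1).
\end{enumerate}
\end{proposition}

Part (a) places $G$ between its virtually free covers and its chosen finite quotients: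
\[
G_0\twoheadrightarrow G_1\twoheadrightarrow G_2\twoheadrightarrow\cdots\twoheadrightarrow G\twoheadrightarrow\cdots\twoheadrightarrow Q_2\twoheadrightarrow Q_1\twoheadrightarrow Q_0 .
\]

\begin{proof}
(a) Let $M_i$ be the kernel of the marking of $Q_i$. The $M_i$ decrease and $R_j\subseteq M_j$. So $R_j\subseteq M_j\subseteq M_i$ for $j\ge i$, and $\bigcup_jR_j=\bigcup_{j\ge i}R_j\subseteq M_i$.

(b) An element of $G_i$ dies in $G$ only if it dies in some $G_j$, $j\ge i$. The image in $G_j$ of $1\neq b\in B_i$ is $\iota_{j-1}\cdots\iota_i(b)\in B_j$, which is nontrivial in $B_j$ and hence in $G_j$ by Lemma~\ref{lem:vfree}. The inclusions are strict because $C_{i+1}=\iota_i(B_i)$ is proper in $B_{i+1}$. The last formula is the defining relation of $G_{i+1}$.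

(c) By (b), $B_\infty=\bigcup_iB_i$ is infinite and locally finite, and $tB_\infty t^{-1}\subseteq B_\infty$. Hence the subgroups $t^{-k}B_\infty t^k$ increase with $k$, and $N=\bigcup_{k\ge0}t^{-k}B_\infty t^k$ is an infinite locally finite subgroup. We have $t^{-1}Nt\subseteq N$, and $tNt^{-1}\subseteq N$ because $tB_\infty t^{-1}\subseteq B_\infty$. As $a\in N$, the subgroup $N$ is normal and $G=N\langle t\rangle$. Each $G_i$ has a homomorphism to $\mathbb Z$ with $B_i\mapsto0$, $t\mapsto1$. Composed with $\varepsilon_i$ it is the exponent sum of $t$, which therefore vanishes on every $R_i$ and induces $\chi\colon G\to\mathbb Z$ with $\chi(t)=1$. Since $\chi$ kills torsion elements, $\chi(N)=0$. So $\langle t\rangle\cong\mathbb Z$, $N\cap\langle t\rangle=1$, and $G=N\rtimes\langle t\rangle$.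

The countable locally finite group $N$ is an increasing union of finite groups, so $N$ and then $G$ are amenable. The finite subgroups $B_i$ have unbounded order. If a group has a torsion-free subgroup $H$ of index $m$, then each finite subgroup meets $H$ trivially, so it injects into the coset space of $H$ and has order at most $m$. Thus $G$ is not virtually torsion-free. Virtually cyclic, virtually $\mathbb Z^2$ and virtually free groups are virtually torsion-free.
\end{proof}

\begin{example}\label{ex:lamplighter}
Let $B_i=(\mathbb Z/2)^{\{0,\dots,i\}}$, let $\iota_i$ be the inclusion and $\iota_i'$ the shift of coordinates by one, and let $Q_i=1$. Conditions (E1)--(E3) and (T0)--(T2) hold, $N=\bigoplus_{\mathbb Z}\mathbb Z/2$, and $t$ shifts coordinates: the limit is the lamplighter group $\mathbb Z/2\wr\mathbb Z$. So Proposition~\ref{prop:tower}(c) holds for familiar groups; property (2) of Theorem~\ref{thm:main} will come from the choice of the $Q_i$.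
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Enumerate all rules as $\mathcal F_0,\mathcal F_1,\dots$ and build a tower as follows. At step $i$, if $G_i$ has a finite marked quotient $Q$ with $X_{\mathcal F_i}(Q)\neq\emptyset$, adopt one such $Q$; otherwise adopt nothing. Let $G$ be the limit. Part (1) is Proposition~\ref{prop:tower}(c).

Let $X$ be a nonempty SFT on $G$, say $X=X_{\mathcal F_i}(G)$ after renaming letters. Since $G$ is amenable, $X$ carries a $G$-invariant probability measure. By Lemma~\ref{lem:pullback}(c) its image under $\psi_i^*$ is a $G_i$-invariant probability measure on $X_{\mathcal F_i}(G_i)$. The group $G_i$ is finitely generated and virtually free (Lemma~\ref{lem:vfree}), so $X_{\mathcal F_i}(G_i)$ has a strongly periodic point by Proposition~\ref{prop:free}. By Corollary~\ref{cor:finite}, a group $Q$ with $X_{\mathcal F_i}(Q)\ne\emptyset$ was adopted at step $i$. By Proposition~\ref{prop:tower}(a), $Q$ is a finite marked quotient of $G$, and Corollary~\ref{cor:finite} gives a strongly periodic point in $X$. This proves (2).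

So $G$ has no weakly aperiodic SFT and is periodically rigid, while by (1) it is neither virtually cyclic nor virtually $\mathbb Z^2$.
\end{proof}

The order of the enumeration is irrelevant: the measure pulls back to every $G_i$, so it does not matter how late a rule is treated.

\section{Variants of the construction}\label{sec:variants}

A tower leaves two choices at each step, the adopted quotient and the extension. The three parts of Theorem~\ref{thm:variants} come from making these choices more carefully.

\subsection*{Density of finitely supported measures}
We adopt quotients that carry a measure in a prescribed open set, not merely a point.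

\begin{proof}[Proof of Theorem~\ref{thm:variants}(1)]
A \emph{test} is a pair $(\mathcal F,\mathcal U)$, where $\mathcal F$ is a rule with alphabet $A$ and $\mathcal U$ is a finite, possibly empty, list of triples $(p,\alpha,\beta)$ with $p\colon W\to A$, $W\subset E$ finite, and $\alpha,\beta\in\mathbb Q$. A measure $\mu$ on $A^\Gamma$ \emph{satisfies} $\mathcal U$ if $\alpha<\mu([p]_\Gamma)<\beta$ for all triples in the list. This is a weak* open condition, and such conditions form a base of the weak* topology. Enumerate the countably many tests as $(\mathcal F_i,\mathcal U_i)$. At step $i$, if $G_i$ has a finite marked quotient $Q$ such that $X_{\mathcal F_i}(Q)$ carries a $Q$-invariant probability measure satisfying $\mathcal U_i$, adopt one such $Q$; otherwise adopt nothing. Let $G$ be the limit.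

Let $\mu$ be an invariant probability measure on $X_{\mathcal F}(G)$ satisfying $\mathcal U$, and let $(\mathcal F,\mathcal U)=(\mathcal F_i,\mathcal U_i)$. By Lemma~\ref{lem:pullback}(c) the image of $\mu$ on $X_{\mathcal F}(G_i)$ is invariant and satisfies $\mathcal U$. By Proposition~\ref{prop:free} there is a finitely supported invariant $\nu$ on $X_{\mathcal F}(G_i)$ satisfying $\mathcal U$. Let $M$ be the intersection of the cores of the stabilizers of the points in the support of $\nu$, and let $\pi\colon G_i\to G_i/M$. By Lemma~\ref{lem:pullback}(b) the support lies in $\pi^*X_{\mathcal F}(G_i/M)$, so $\nu$ is the image under the injection $\pi^*$ of a measure on $X_{\mathcal F}(G_i/M)$, which by Lemma~\ref{lem:pullback}(a) is invariant and satisfies $\mathcal U$. Hence some $Q$ was adopted at step $i$, with an invariant measure $\nu_Q$ on the finite set $X_{\mathcal F}(Q)$ satisfying $\mathcal U$. Since $G\twoheadrightarrow Q$, Lemma~\ref{lem:pullback}(c) carries $\nu_Q$ to a finitely supported invariant measure on $X_{\mathcal F}(G)$ satisfying $\mathcal U$. This proves density. As $G$ is amenable, a nonempty SFT has an invariant measure, hence a finitely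 supported one, so Theorem~\ref{thm:main}(2) holds as well.

Let $1\ne g\in G$. The full shift $\{0,1\}^G$ is an SFT, and the uniform Bernoulli measure is invariant and gives the cylinder $\{x(1)=0,\ x(g)=1\}$ mass $1/4$. By density this cylinder contains a strongly periodic $x$. If $g$ were in the core of $\operatorname{Stab}(x)$, then $x(g)=(g^{-1}\cdot x)(1)=x(1)$, which is false. So $G$ is residually finite.
\end{proof}

\subsection*{Decidability}
The only step of the construction that is not plainly finite is to decide whether a suitable $Q$ exists. Existence can be detected by search. Nonexistence is, by Proposition~\ref{prop:free}, equivalent to the absence of an invariant measure, and this can be detected by linear programming.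

\begin{proof}[Proof of Theorem~\ref{thm:variants}(2)]
Run the construction in the proof of Theorem~\ref{thm:main} with a computable enumeration of the rules. We show that the following finite data are computable from $i$: the multiplication table of $B_i$, the subgroup $C_i$, the map $\varphi_i$, the image of $a$ in $B_i$, the group $Q_i$, and the values on $B_i\cup\{t\}$ of the marked map $q_i\colon G_i\to Q_i$. Suppose they are known for $i$, and write $\mathcal F=\mathcal F_i$, with alphabet $A$.

\emph{Finite quotients and word problem of $G_i$.} The homomorphisms $G_i\to\operatorname{Sym}(n)$ are the pairs $(\beta,\tau)$ described in Section~\ref{sec:hnn} and can be listed; their images are, up to isomorphism, all finite marked quotients of $G_i$. Free groups are residually finite, and this passes to $G_i$ from a free subgroup $L$ of finite index: given $g\neq1$, take a finite-index subgroup of $L$ not containing $g$ and then its core in $G_i$. So a word is either a consequence of the finitely many relators of $G_i$ or nontrivial under some $(\beta,\tau)$, and searching for both solves the word problem of $G_i$, uniformly in $i$. In particular the balls $S_n\subset G_i$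 with respect to $a,t$ are computable, together with the products that stay inside them.

\emph{Search 1.} List the finite marked quotients $Q$ of $G_i$ and halt if $X_{\mathcal F}(Q)\ne\emptyset$, which is a finite check. By Corollary~\ref{cor:finite} this halts if and only if $X_{\mathcal F}(G_i)$ has a strongly periodic point.

\emph{Search 2.} For $n=1,2,\dots$ consider the system $\mathrm{LP}_n$ with unknowns $\lambda(u)\ge0$, $u\in A^{S_n}$, and the following equations: $\sum_u\lambda(u)=1$; $\lambda(u)=0$ if there are $h\in G_i$ and $p\colon W\to A$ in $\mathcal F$ with $h\varepsilon_i(W)\subseteq S_n$ and $u(h\varepsilon_i(w))=p(w)$ for all $w\in W$; and, for $s\in\{a,t\}$ and $v\in A^{S_{n-1}}$,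
\begin{equation}\label{eq:lp}
\sum_{u:\ u(c)=v(c)\ \forall c\in S_{n-1}}\lambda(u)\;=\sum_{u:\ u(sc)=v(c)\ \forall c\in S_{n-1}}\lambda(u).
\end{equation}
Feasibility of a finite rational system of linear equations and inequalities is decidable. Halt if some $\mathrm{LP}_n$ is infeasible.

Search 2 halts if and only if $X_{\mathcal F}(G_i)$ has no invariant probability measure. Indeed, if $\mu$ is one, then $\lambda(u)=\mu\{x|_{S_n}=u\}$ solves $\mathrm{LP}_n$: the two sides of \eqref{eq:lp} are $\mu\{x|_{S_{n-1}}=v\}$ and $\mu\{(s^{-1}\cdot x)|_{S_{n-1}}=v\}$. Conversely, let $\lambda_n$ solve $\mathrm{LP}_n$ for all $n$. Extend each $u\in A^{S_n}$ arbitrarily to $\tilde u\in A^{G_i}$, put $\mu_n=\sum_u\lambda_n(u)\delta_{\tilde u}$, and let $\mu$ be a weak* limit of a subsequence. If $Z$ is a cylinder determined by coordinates in $S_{n-1}$, summing \eqref{eq:lp} over the $v$ that define points of $Z$ gives $\mu_n(Z)=\mu_n(sZ)$. So $\mu(Z)=\mu(sZ)$ for all cylinders $Z$, and $\mu$ is invariant under $a$ and $t$, hence under $G_i$. Each of the countably many cylinders $h[p]_{G_i}$ with $p\in\mathcal F$ has $\mu_n$-mass $0$ for large $n$, so $\mu(X_{\mathcal F}(G_i))=1$.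

A strongly periodic point gives an invariant measure, and by Proposition~\ref{prop:free} an invariant measure gives a strongly periodic point. So exactly one search halts. If Search 1 halts with $Q$, given by a homomorphism on $B_i\cup\{t\}$, pair that homomorphism with $q_i$ to obtain $r_i\colon G_i\to Q_i\vee Q$; otherwise $r_i=q_i$. The proof of Lemma~\ref{lem:ext} then computes $B_{i+1},\iota_i,\iota'_i$ (take the first $b_0$ and $\theta$ found), and $q_{i+1}=r_i^+$ is the projection on $B_{i+1}$ and $r_i(t)$ on $t$.

\emph{Word problem of $G$.} Let $w$ be a word of length $n$ in $a^{\pm1},t^{\pm1}$. If the exponent sum of $t$ is nonzero, then $\chi(w)\neq0$ and $w\neq1$ in $G$. Otherwise, in $E$ the word $w$ is the product of the elements $t^ma^{\pm1}t^{-m}$, one for each letter $a^{\pm1}$, where $m$ is the exponent sum of $t$ in the prefix before that letter, so $|m|\le n$. Hence $t^nwt^{-n}$ is a product of elements $a_m^{\pm1}$, $a_m=t^mat^{-m}$, with $0\le m\le2n$. By Proposition~\ref{prop:tower}(b), $a_0=a$ and $a_{m+1}=\iota'_m(a_m)\in B_{m+1}$ are computable elements of $B_m$, $B_{m+1}$, and the maps $\iota_j$ carry them into $B_{2n}$. Evaluate the product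 in $B_{2n}$, which embeds in $G$.

\emph{Domino problem of $G$.} An instance is a rule $\mathcal F$; find $i$ with $\mathcal F_i=\mathcal F$. If Search 1 halts at step $i$ with $Q$, then $G\twoheadrightarrow Q$ and $X_{\mathcal F}(G)\neq\emptyset$. If Search 2 halts, then $X_{\mathcal F}(G_i)$ has no invariant measure, and $X_{\mathcal F}(G)=\emptyset$ by the proof of Theorem~\ref{thm:main}.
\end{proof}

\subsection*{Continuum many examples}
We offer two extensions at each step, distinguished by a word that is trivial in one and not in the other. By (E1) and (E2), every extension of $(B,C,\varphi)$ is a finite quotient of one infinite group, the amalgam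
\[
\Lambda=\langle B,B'\mid \varphi(c)=c',\ c\in C\rangle ,
\]
where $b\mapsto b'$ is an isomorphism of $B$ onto a second copy $B'$. A larger finite quotient of $\Lambda$ gives the second option.

\begin{proof}[Proof of Theorem~\ref{thm:variants}(3)]
Consider step $i$ in the proof of Theorem~\ref{thm:main} and drop the index $i$ from $B,C,\varphi,r$. Let $(B^+,\iota,\iota')$ be an extension compatible with $r$, through $\kappa$. The amalgamated subgroups $\varphi(C)<B$ and $C'<B'$ are proper. By the normal form theorem for amalgams, $b_1b_2'$ has infinite order for $b_1\in B\setminus\varphi(C)$ and $b_2\in B\setminus C$, so $\Lambda$ is infinite. As an amalgam of two finite groups, $\Lambda$ is residually finite \cite{Baumslag}. By (E1), $b\mapsto\iota(b)$, $b'\mapsto\iota'(b)$ defines a homomorphism $\Lambda\to B^+$, and its kernel contains some $k\ne1$ since $B^+$ is finite. Choose a homomorphism $\eta\colon\Lambda\to J$ to a finite group with $\eta(k)\neq1$. In $B^+\times J$ put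
\[
\hat\iota(b)=(\iota(b),\eta(b)),\qquad\hat\iota'(b)=(\iota'(b),\eta(b')),
\]
and let $\hat B$ be generated by the images. Then $(\hat B,\hat\iota,\hat\iota')$ is an extension: injectivity and (E3) are seen in the first coordinate, and (E1) holds because $\eta(c')=\eta(\varphi(c))$. It is compatible with $r$ through the projection to $B^+$ followed by $\kappa$. \emph{Option 1} is to use $B^+$ at step $i$, and \emph{Option 2} is to use $\hat B$.

Write $k$ as a product of elements $b\in B$ and $b'\in B'$. Replace each $b$ by a word $w_b\in\varepsilon_i^{-1}(b)$ and each $b'$ by $tw_bt^{-1}$, obtaining $u_i\in E$. By Proposition~\ref{prop:tower}(b), the value of $u_i$ in the limit $G$ is the image of $k$ in the group chosen as $B_{i+1}$. This image is $1$ under Option 1 and $(1,\eta(k))\neq1$ under Option 2, and $B_{i+1}$ embeds in $G$. So $u_i=1$ in $G$ if and only if Option 1 was taken at step $i$.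

Fix all other choices at step $i$, including $u_i$, as functions of the options taken at steps $0,\dots,i-1$. Each sequence in $\{1,2\}^{\mathbb N}$ gives a tower whose limit satisfies Theorem~\ref{thm:main}, since the proof used only the definition of a tower and the choice of adopted quotients. Two sequences that first differ at step $i$ have the same word $u_i$, which is trivial in exactly one of the two limits. So the $2^{\aleph_0}$ sequences give pairwise different kernels in $E$. A countable group has only countably many generating pairs, so each isomorphism class accounts for at most countably many kernels, and there are $2^{\aleph_0}$ classes.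
\end{proof}

\section{What remains true}\label{sec:positive}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(1)]
Let $\Gamma$ be virtually cyclic. It has a finite-index subgroup that is trivial or infinite cyclic, so it is finitely generated, virtually free and amenable. A nonempty SFT on $\Gamma$ carries an invariant measure and contains a strongly periodic point by Proposition~\ref{prop:free}. So $\Gamma$ has no weakly aperiodic SFT.

Let $G$ be torsion-free with a finite-index subgroup $H\cong\mathbb Z^2$, let $X$ be an SFT on $G$, and let $x\in X$ be fixed by $s\ne1$. Two of the cosets $s^kH$ coincide, so $v=s^m\in H$ for some $m\geq1$, and $v\neq1$ because $G$ is torsion-free. By Lemma~\ref{lem:index}, $Y=\Phi(X)$ is an SFT on $H$, and $\Phi(x)\in Y$ is fixed by $v$. Mark $H$ by a basis, write $Y=X_{\mathcal F}(H)$, and let $\pi\colon H\to H/\langle v\rangle$. By Lemma~\ref{lem:pullback}(b), $X_{\mathcal F}(H/\langle v\rangle)\ne\emptyset$. Writing $v$ as the $d$-th power of an element of some basis of $H$ gives $H/\langle v\rangle\cong\mathbb Z/d\times\mathbb Z$, which is virtually cyclic. By the first paragraph $X_{\mathcal F}(H/\langle v\rangle)$ has a point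 $y$ with finite orbit. Then $\pi^*y\in Y$ has finite $H$-orbit by Lemma~\ref{lem:pullback}(a), so the stabilizer of $\Phi^{-1}(\pi^*y)\in X$ contains a finite-index subgroup of $H$ and has finite index in $G$.
\end{proof}

\begin{remark}
Torsion-freeness is used only to get $v\neq1$. To see what can fail, let $G=\mathbb Z^2\times\langle s\rangle$ with $s$ of order $2$ and let $\pi\colon G\to\mathbb Z^2$ be the projection. If $Y$ is any weakly aperiodic SFT on $\mathbb Z^2$, then $\{y\circ\pi:y\in Y\}$ is an SFT on $G$, defined by $x(hs)=x(h)$ and the rules of $Y$. All its points are fixed by $s$, and their stabilizers $\pi^{-1}(\operatorname{Stab}(y))$ have infinite index.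
\end{remark}

For part (2) we need, on a non-amenable group, an SFT with a period but no finite orbit. We let every group element send two arrows to nearby elements, with no two arrows sharing a target. A solution with finite orbit would descend to a finite set, where counting forbids it. To obtain a solution with period $s$, we draw the arrows on the coset space $\langle s\rangle\backslash G$, which still expands because the cyclic group $\langle s\rangle$ is amenable and $G$ is not.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(2)]
Let $G$ be finitely generated and non-amenable, $1\ne s\in G$, $H=\langle s\rangle$, and let $V=H\backslash G$ with the right action of $G$.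

\emph{There is no $G$-invariant mean on $V$.} Suppose $m$ is one, and let $m_H$ be a right-invariant mean on $H$. For $f\in\ell^\infty(G)$ put $f_*(Hg)=m_H(h\mapsto f(hg))$. Replacing $g$ by $h_0g$ with $h_0\in H$ translates the function $h\mapsto f(hg)$ on the right by $h_0$, so $f_*$ is well defined. If $f^\gamma(g)=f(g\gamma)$, then $(f^\gamma)_*(Hg)=f_*(Hg\gamma)$. So $f\mapsto m(f_*)$ is a right-invariant mean on $G$, a contradiction.

\emph{There is a finite $K\subset G$ with $|FK|\ge2|F|$ for all finite $F\subset V$.} For finite nonempty $F\subset V$ let $m_F(f)$ be the average of $f$ over $F$. Translating $f$ by $\gamma$ changes $m_F(f)$ by at most $2\|f\|_\infty|F\gamma\setminus F|/|F|$. If for every finite $S\subset G$ and $\delta>0$ some $F$ had $|F\gamma\setminus F|\le\delta|F|$ for all $\gamma\in S$, a weak* cluster point of the means $m_F$, as $S$ grows and $\delta\to0$, would be invariant. So there are $S$ and $\delta$ such that every $F$ has $|F\gamma\setminus F|>\delta|F|$ for some $\gamma\in S$. Then $|F(S\cup\{1\})|\ge(1+\delta)|F|$ for all $F$, and $K=(S\cup\{1\})^k$ works once $(1+\delta)^k\ge2$.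

\emph{Arrows on $V$.} Hall's theorem states that, in a bipartite graph in which every left vertex has finitely many neighbors and every finite set $F'$ of left vertices has at least $|F'|$ neighbors, there is an injective map sending each left vertex to a neighbor. Take left vertices $V\times\{1,2\}$, right vertices $V$, and join $(v,j)$ to the points of $vK$. If $F'$ projects to $F\subset V$, it has $|FK|\ge2|F|\geq|F'|$ neighbors. So there are maps $\kappa_1,\kappa_2\colon V\to K$ such that $(v,j)\mapsto v\kappa_j(v)$ is injective on $V\times\{1,2\}$.

\emph{The SFT.} Let $X$ be the set of $x=(k_1,k_2)\in(K\times K)^G$ for which $(g,j)\mapsto gk_j(g)$ is injective on $G\times\{1,2\}$. A collision $gk_j(g)=g'k_{j'}(g')$ with $(g,j)\neq(g',j')$ has $f=g^{-1}g'\in KK^{-1}$ and reads $k_j(g)=fk_{j'}(gf)$. This is the occurrence at $g$ of one of finitely many patterns with supports $\{1,f\}$, $f\in KK^{-1}$. So $X$ is an SFT.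

\emph{$X$ has a point fixed by $s$.} Put $k_j(g)=\kappa_j(Hg)$; then $x=(k_1,k_2)$ satisfies $x(s^{-1}g)=x(g)$. If $gk_j(g)=g'k_{j'}(g')$, passing to cosets gives $Hg\,\kappa_j(Hg)=Hg'\,\kappa_{j'}(Hg')$, so $j=j'$ and $Hg=Hg'$. Then $k_j(g)=k_j(g')$, and so $g=g'$. Hence $x\in X$.

\emph{$X$ has no strongly periodic point.} Let $x=(k_1,k_2)\in X$ and $M=\operatorname{Stab}(x)$, so $k_j(ng)=k_j(g)$ for $n\in M$. Then $(Mg,j)\mapsto Mgk_j(g)$ is a well-defined map $(M\backslash G)\times\{1,2\}\to M\backslash G$. It is injective: if $Mgk_j(g)=Mg'k_{j'}(g')$, then for some $n\in M$ we have $gk_j(g)=ng'k_{j'}(g')=(ng')k_{j'}(ng')$, so $j=j'$ and $g=ng'$. Therefore $M\backslash G$ is infinite.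

Thus $X$ is weakly aperiodic but not strongly aperiodic, and $G$ is not periodically rigid.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Baumslag}
G. Baumslag, \emph{On the residual finiteness of generalised free products of nilpotent groups}, 1963.

\bibitem{EGM}
Sol\`ene J. Esnay, Ugo Giocanti and Etienne Moutot, \emph{Period-rigidity of one-relator groups}, arXiv:2502.03602 (2025).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
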